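# A computable coloring of sums of pairs that almost every oracle fails to solve

## 1. Colorings of pairwise sums and diagonal noncomputability

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $\Phi^A_e$ is the $e$-th partial function computable with oracle $A$, $W^X_e$ is the $e$-th set c.e. in $X$, and $\emptyset'$ is the halting problem. We use the uniform (fair coin) measure $\lambda$ on $2^\omega$. For $F\subseteq\mathbb N$ and $y\in\mathbb N$ write $F+y=\{x+y:x\in F\}$.

**Definition (the principle $\mathrm{HT}^{=2}_2$).** Hindman's Theorem restricted to sums of exactly two elements with two colors, $\mathrm{HT}^{=2}_2$, states: for every coloring $c:\mathbb N\to\{0,1\}$ there is an infinite set $H\subseteq \mathbb N$ such that all sums $x+y$ with $x,y\in H$, $x\ne y$, have the same color. An *instance* is such a coloring $c$; a *solution* to $c$ is such an infinite set $H$. A *computable instance* is a computable coloring.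

Solutions always exist: apply Ramsey's theorem to the coloring $\{x,y\}\mapsto c(x+y)$ of pairs.

**Example.** Let $c(x)=x\bmod 2$. The even numbers are a solution with color $0$, and so are the odd numbers, because the sum of two odd numbers is even. The colors of the elements of $H$ themselves play no role, only those of the sums.

**Definition (DNC relative to $\emptyset'$).** A function $f:\mathbb N\to\mathbb N$ is *DNC* (diagonally noncomputable) *relative to $\emptyset'$* if $f(e)\ne\Phi^{\emptyset'}_e(e)$ for every $e$ such that $\Phi_e^{\emptyset'}(e)$ is defined. A Turing degree $\mathbf a$ is *DNC relative to $\emptyset'$* if it computes such a function. We use the same words with any oracle in place of $\emptyset'$.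

**Example.** Let $f(e)=\Phi_e^{\emptyset'}(e)+1$ if this is defined and $f(e)=0$ otherwise. Then $f$ is DNC relative to $\emptyset'$, and $\emptyset''$ computes it. On the other hand, no $\emptyset'$-computable $f$ is DNC relative to $\emptyset'$: if $f=\Phi_e^{\emptyset'}$, then $f(e)=\Phi_e^{\emptyset'}(e)$. Note how little a DNC function tells us. At each $e$ it names one number that is *not* the value of $\Phi_e^{\emptyset'}(e)$, out of infinitely many candidates.

**Definition (the class $C_{e,j}(c)$).** For $c:\mathbb N\to\mathbb N$ and $e,j\in\mathbb N$, let $C_{e,j}(c)$ be the class of all $X\in 2^\omega$ such that $W_e^X$ is infinite and, for every finite $F\subseteq W_e^X$, there are infinitely many $y$ with $j\notin c(F+y)$.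

So $X$ lies *outside* $C_{e,j}(c)$, with $W_e^X$ infinite, exactly when some finite part $F$ of $W^X_e$ is a trap: every translate $F+y$, with finitely many exceptions, contains a number of color $j$.

**Example.** Let $c(x)=x\bmod 2$. If $W_e^X$ is the set of even numbers, then $c(F+y)\subseteq\{y\bmod 2\}$ for every finite $F\subseteq W_e^X$, so $X\in C_{e,0}(c)\cap C_{e,1}(c)$. If $W_e^X=\mathbb N$, then $F=\{0,1\}$ gives $c(F+y)=\{0,1\}$ for all $y$, so $X\notin C_{e,0}(c)\cup C_{e,1}(c)$.

**Definition ($m$-good).** For $m\ge 1$ and a finite $F\subset\mathbb N$, a real $\alpha$ is *$m$-good for $F$* if for each $r\in\{0,\dots,m-1\}$ some $x\in F$ has $\alpha x\bmod 1\in(\frac rm,\frac{r+1}m)$.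

**Example.** The slope $\alpha=\frac13$ is $2$-good for $F=\{1,2\}$, since $\frac13\in(0,\frac12)$ and $\frac23\in(\frac12,1)$. The slope $\alpha=\frac12$ is not, since both points $\frac12,0$ are endpoints. As the arcs are open and $F$ is finite, the set of $\alpha$ that are $m$-good for a fixed $F$ is open.

We can now state the question. Csima, Dzhafarov, Hirschfeldt, Jockusch, Solomon, and Westrick, in "The reverse mathematics of Hindman's theorem for sums of exactly two elements" (arXiv:1804.09809, 2018), show that there is a computable instance of $\mathrm{HT}^{=2}_2$ such that every solution computes a function that is DNC relative to $\emptyset'$. That is a lower bound on the strength needed to solve computable instances. The question asks whether it is also an upper bound: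

*Is it true that for every degree $\mathbf a$ that is DNC relative to $\emptyset'$ and every computable instance $c$ of $\mathrm{HT}^{=2}_2$, there is an $\mathbf a$-computable solution to $c$?*

The answer is no, and the proof is a measure argument. We will see that almost every oracle computes a function DNC relative to $\emptyset'$. So it is enough to build one computable instance that almost no oracle can solve.

## 2. Periodic colorings, complementary pairs, coin tosses, rotations

Before the proof we look at a few colorings by hand. Suppose we are building $c$ and watching an oracle $X$ enumerate a set $W_e^X$ that is meant to be a solution. To prevent this, we would like to see a finite $F\subseteq W_e^X$ and then arrange that *every* translate $F+y$ with $y\ge s$ receives both colors. This defeats $W_e^X$: if it is infinite, it contains some $y\ge s$ with $y\notin F$, and then the sums $x+y$, $x\in F$, are not all of one color.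

**One set.** If there is just one $F$ to worry about, two elements $x_0<x_0+d$ of it suffice. For $z\ge x_0+s$ make $c(z+d)=1-c(z)$. Then $F+y$ gets both colors for every $y\ge s$.

**Many sets.** An oracle can spread its bets. Suppose that the functional $e$ uses the first bits of $X$ to pick one of $N=2^a$ options with equal probability, and that the first two elements enumerated under option $k<N$ are $0$ and $2^kd$. The trick above for option $k$ asks that $c(z+2^kd)\neq c(z)$ for all large $z$. This can hold for at most one $k$. Indeed, if it holds for $k$, then applying it twice gives $c(z+2^{k+1}d)=c(z)$ for large $z$, so $2^{k+1}d$ is an eventual period of $c$. Hence $c(z+2^{k'}d)=c(z)$ for every $k'>k$. So complementing pairs defeats at most a fraction $1/N$ of these oracles at once. We must use larger sets $F$ and treat most oracles together.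

**Coin tosses.** Use larger sets $F$, and color by independent fair coins. For a fixed $y$ and a fixed $F$ with $n\ge1$ elements, $F+y$ is monochromatic with probability only $2^{1-n}$. So for each $y$, an average argument gives good behavior for most $X$. But the exceptional $X$ depend on $y$, and there are infinitely many $y$. In fact coin tossing fails already for a single $F$: if $F\subseteq[0,M]$, then the translates of $F$ by multiples of $M+1$ are disjoint, so the events "$F+y$ is monochromatic" for these $y$ are independent with the same positive probability. By the second Borel–Cantelli lemma, almost surely infinitely many of them occur. This is the obstacle: *we need one random choice that serves all $y$ simultaneously.*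

**Rotations.** Here is a family of colorings for which $y$ drops out. Take a slope $\alpha$, let the position of $x$ be $\alpha x\bmod 1$ on the circle, and let $c(x)=0$ if the position lies in $[0,\frac12)$ and $c(x)=1$ otherwise. The positions of $F+y$ are $\alpha F$ rotated by $\alpha y$. If $\alpha F$ is so dense that it meets every half-open arc of length $\frac12$, then *every* translate $F+y$ gets both colors. The event "$\alpha F$ is nearly dense" does not mention $y$.

For instance, let $F=\{0,1,2,3\}$ and $\alpha=\frac14$. Then $\alpha F=\{0,\frac14,\frac12,\frac34\}$, and every half-open arc of length $\frac12$ contains exactly two of these points. The property also survives small changes of slope. Suppose that from stage $s$ on, one moves from $t$ to $t+1$ by a step $a_t$ with $|a_t-\frac14|\le\frac1{48}$. For $y\ge s$ the position of $x+y$ relative to that of $y$ differs from $\frac14x$ by at most $3\cdot\frac1{48}=\frac1{16}$. Given an arc of length $\frac12$, remove $\frac1{16}$ at both ends. The remaining arc has length $\frac38>\frac14$, so it contains a point of the rotated grid, and after the perturbation that point is still in the original arc. So every $F+y$ with $y\ge s$ gets both colors.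

**A fixed slope fails.** One rotation alone cannot work. If $\alpha=p/q$ is rational, all multiples of $q$ have position $0$, and they form a computable solution. If $\alpha$ is irrational and computable, let $H=\{x:\alpha x\bmod 1\in(0,\frac14)\}$. It is infinite since the multiples of $\alpha$ are dense modulo $1$, and it is computable since for $x\ge1$ the number $\alpha x$ is never an integer multiple of $\frac14$. All sums of two elements of $H$ have position in $(0,\frac12)$, so $H$ is a solution. The set $H$ beats the coloring because it was chosen *after* the slope.

So the slope must be chosen after the sets $F$ are seen, and changed again for later requirements, each time by little enough not to destroy earlier successes. The sets $F^X$ differ from oracle to oracle, but a slope chosen at *random* in an interval makes $\alpha F$ nearly dense with high probability for each large, well-spaced $F$. Averaging over $X$ then shows that a single slope works for most $X$, and this one slope takes care of all $y$ at once.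

## 3. Reduction to a null class

**Theorem 1.** There is a computable $c:\mathbb N\to\mathbb N$ with $\lambda(C_{e,j}(c))=0$ for all $e,j$.

**Theorem 2.** Let $c^*=\min(c,1)$ with $c$ from Theorem 1. Then $c^*$ is a computable instance of $\mathrm{HT}^{=2}_2$, the class of $X$ computing (or enumerating) a solution to $c^*$ has measure $0$, and there is a degree DNC relative to $\emptyset'$ that computes no solution to $c^*$. So the answer to the question is no.

We first derive Theorem 2 from Theorem 1. The remaining work, in Sections 4 and 5, is the proof of Theorem 1.

**Step 1: almost no oracle enumerates a solution.** The purpose is to place all such oracles in the null classes of Theorem 1. Suppose $X$ enumerates a solution to $c^*$; computing a solution is a special case. Say the solution is $H=W_e^X$, and all sums of two distinct elements of $H$ have $c^*$-color $i\in\{0,1\}$. Let $F\subseteq H$ be finite. For each of the infinitely many $y\in H\setminus F$, every element of $F+y$ is a sum of two distinct elements of $H$, so it has $c^*$-color $i$. If $i=0$, these elements have $c$-color $0$, not $1$. If $i=1$, they have $c$-color at least $1$, not $0$. Either way $1-i\notin c(F+y)$. As $F$ was arbitrary,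 $X\in C_{e,1-i}(c)$. Thus the class of $X$ computing or enumerating a solution is contained in
$$\bigcup_e\big(C_{e,0}(c)\cup C_{e,1}(c)\big),$$
a countable union of null classes.

**Step 2: almost every oracle computes a function DNC relative to $\emptyset'$.** Cut $X$ into consecutive blocks, the $e$-th of length $e+1$, and let $f_X(e)$ be the number coded in binary by the $e$-th block. The value $f_X(e)$ is uniform on a set of $2^{e+1}$ numbers, so, whether or not $\Phi_e^{\emptyset'}(e)$ is defined,
$$\lambda\{X:f_X(e)=\Phi_e^{\emptyset'}(e)\}\le 2^{-e-1}.$$
These bounds have a finite sum. By the Borel–Cantelli lemma, for almost every $X$ the equality $f_X(e)=\Phi_e^{\emptyset'}(e)$ holds for only finitely many $e$. Changing $f_X$ at these finitely many places to a different value gives an $X$-computable function that is DNC relative to $\emptyset'$.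

**Step 3: choose the degree.** The two classes of measure $1$ given by Steps 1 and 2 intersect. Let $X$ be in both and let $\mathbf a$ be its degree. Then $\mathbf a$ is DNC relative to $\emptyset'$, and no solution to the computable instance $c^*$ is $\mathbf a$-computable. $\square$

## 4. A random slope spreads out a large, well-spaced set

The next lemma is the quantitative form of "a random slope makes $\alpha F$ nearly dense". The slope comes from an interval of length $L$, possibly tiny. If two elements of $F$ differ by $d$, then as $\alpha$ runs through the interval, the difference of their positions winds about $Ld$ times around the circle. So we should ask that $L$ times the spacing be large.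

**Lemma 3.** Let $I$ be an interval of length $L>0$, and let $F\subset\mathbb N$ have $n\ge1$ elements pairwise differing by at least $D\ge1$. For $\alpha$ uniform in $I$,
$$P(\alpha\text{ is not }m\text{-good for }F)\le 2m^2\Big(\frac1n+\frac1{LD}\Big)^{1/2}.$$

*Proof.* Write $\mathbb T=\mathbb R/\mathbb Z$, let $\|t\|$ be the distance from $t$ to the nearest integer, and let $\mathsf e(t)=e^{2\pi i t}$.

**Step 1: a test function with summable Fourier coefficients.** We want a function that detects an arc of length $\frac1m$ and has an absolutely convergent Fourier series. Let $V=[-\frac1{4m},\frac1{4m}]$, an arc of length $\frac1{2m}$, and let $g_0=2m\,(1_V*1_V)$ on $\mathbb T$. The value $(1_V*1_V)(t)$ is the length of $V\cap(t-V)=V\cap(t+V)$, which is $\max(0,\frac1{2m}-\|t\|)$. Hence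
$$g_0(t)=\max(0,1-2m\|t\|).$$
Since $V$ is symmetric, $\widehat{1_V}(k)$ is real, so $a_k:=\widehat{g_0}(k)=2m\,\widehat{1_V}(k)^2\ge0$. Since $1_V\in L^2(\mathbb T)$, the sequence $\widehat{1_V}$ is in $\ell^2$, so $\sum_ka_k<\infty$. A continuous function whose Fourier coefficients are absolutely summable is the sum of its Fourier series at every point. At $t=0$ this gives $\sum_ka_k=g_0(0)=1$. Also $a_0=2m\cdot(\frac1{2m})^2=\frac1{2m}$.

**Step 2: missing an arc forces a large exponential sum.** Fix $r\in\{0,\dots,m-1\}$, put $t_r=\frac{r+1/2}m$ and $g(t)=g_0(t-t_r)$. Then $g>0$ exactly on the arc $(\frac rm,\frac{r+1}m)$. Translation multiplies Fourier coefficients by numbers of absolute value $1$, and leaves the zeroth one unchanged, so $|\hat g(k)|=a_k$ and $\hat g(0)=\frac1{2m}$. Let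
$$S_k(\alpha)=\frac1n\sum_{x\in F}\mathsf e(k\alpha x),\qquad S_0=1.$$
If no $\alpha x$ with $x\in F$ lies in this arc modulo $1$, then
$$0=\frac1n\sum_{x\in F}g(\alpha x)=\sum_k\hat g(k)S_k(\alpha),$$
and moving the term $k=0$ to the other side gives
$$\frac1{2m}\le\sum_{k\ne0}a_k|S_k(\alpha)|.\tag{1}$$

**Step 3: exponential sums are small on average.** For real $\beta\ne0$ and $I$ with endpoints $a<b$,
$$\Big|\frac1L\int_I\mathsf e(\beta\alpha)\,d\alpha\Big|=\frac{|\mathsf e(\beta b)-\mathsf e(\beta a)|}{2\pi L|\beta|}\le\frac1{\pi L|\beta|}.$$
Let $k\ne0$. Expanding the square,
$$E|S_k|^2=\frac1{n^2}\sum_{x,x'\in F}E\,\mathsf e\big(k\alpha(x-x')\big).$$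
The $n$ diagonal terms contribute $\frac1n$. There are fewer than $n^2$ other terms, and each has absolute value at most $\frac1{\pi L|k||x-x'|}\le\frac1{LD}$. So $E|S_k|^2\le\frac1n+\frac1{LD}$, and by Cauchy–Schwarz $E|S_k|\le(\frac1n+\frac1{LD})^{1/2}$. Since $\sum_{k\ne0}a_k\le1$,
$$E\sum_{k\ne0}a_k|S_k|\le\Big(\frac1n+\frac1{LD}\Big)^{1/2}.$$

**Step 4: Markov's inequality and the union of $m$ arcs.** By (1) and Markov's inequality, the arc $(\frac rm,\frac{r+1}m)$ is missed with probability at most $2m(\frac1n+\frac1{LD})^{1/2}$. Summing over the $m$ arcs gives the claim. $\square$

## 5. A rotation with occasionally changing slope: proof of Theorem 1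

Fix approximations $W^X_{e,s}\subseteq\{0,\dots,s-1\}$ of $W_e^X$ that are increasing in $s$, uniformly computable, and such that $W^X_{e,s}$ depends only on $X\restriction s$.

**Step 1: the form of the coloring.** This fixes how slopes determine colors. For $j\ge0$ let $A_j=[1-2^{-j},1-2^{-j-1})$, an arc of length $2^{-j-1}$. These arcs partition $[0,1)$, which we identify with $\mathbb T$; the first is $A_0=[0,\frac12)$. We build a computable sequence of rationals $a_0,a_1,\dots$, the *slopes*, and put
$$\varphi(x)=\sum_{t<x}a_t,\qquad c(x)=j\iff\varphi(x)\bmod1\in A_j.$$
Since $\varphi(x)$ is a rational number computed from $x$, the coloring $c$ is computable.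

**Step 2: requirements and parameters.** We want every pair $(e,j)$ to get a slope that is good for most oracles. Let $(e_i,j_i)_{i\in\mathbb N}$ be a computable enumeration of all pairs. Requirement $i$ has the parameters
$$m_i=2^{j_i+3},\qquad n_i=512\,m_i^4 .$$
The first is chosen so that $A_{j_i}$ has length $2^{-j_i-1}=\frac4{m_i}$. The second makes the bound of Lemma 3 small.

At each stage every requirement is *satisfied* or *unsatisfied*. A satisfied requirement $i$ has an attached closed interval $J_i$ with rational endpoints and positive length, in which later slopes are supposed to stay. At stage $0$ all requirements are unsatisfied and $a_0=\frac12$.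

**Step 3: when a requirement asks to act.** A requirement should wait until most oracles have shown a large, well-spaced finite set. At stage $s\ge1$, for each $i$, let $I^{(i)}$ be $J_{i'}$ for the greatest satisfied $i'<i$, or $[0,1]$ if there is none. Let $L$ be the length of $I^{(i)}$, let $D=\lceil512\,m_i^4/L\rceil$, and let
$$P_{i,s}=\{X:W^X_{e_i,s}\text{ contains }n_i\text{ elements pairwise differing by at least }D\}.$$
This class is clopen and determined by $X\restriction s$. For $X\in P_{i,s}$ let $F^X$ be the lexicographically least such $n_i$-element set, so $F^X\subseteq\{0,\dots,s-1\}$. Requirement $i<s$ *requires attention* at stage $s$ if it is unsatisfied and $\lambda(P_{i,s})>\frac34$. This is decidable by inspecting the $2^s$ strings of length $s$.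

**Step 4: the action.** If no $i<s$ requires attention, put $a_s=a_{s-1}$. Otherwise the least such $i$ *acts*, as follows.

1. Find a rational $\alpha$ in the interior of $I^{(i)}$ such that
$$\lambda\{X\in P_{i,s}:\alpha\text{ is not }m_i\text{-good for }F^X\}\le\tfrac14.\tag{2}$$
2. Put $a_s=\alpha$, and declare $i$ satisfied with $J_i=[\alpha-\rho,\alpha+\rho]\subseteq I^{(i)}$, where $\rho>0$ is rational and $\rho\le\frac1{m_is}$.
3. Declare all $i''>i$ unsatisfied and discard their intervals.

**Step 5: a slope $\alpha$ as in (2) exists and is found effectively.** This is where randomness of the slope is used. Let $\alpha$ be uniform in $I^{(i)}$. For each $X\in P_{i,s}$, the set $F^X$ has $n_i$ elements with spacing at least $D$, and $LD\ge512\,m_i^4$. By Lemma 3 the probability that $\alpha$ is not $m_i$-good for $F^X$ is at most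
$$2m_i^2\Big(\frac1{512m_i^4}+\frac1{512m_i^4}\Big)^{1/2}=2m_i^2\cdot\frac1{16m_i^2}=\frac18 .$$
There are only finitely many values of $F^X$. Summing over them, weighted by the measure of the $X$ with that value, the expectation of the left side of (2) is at most $\frac18$. By Markov's inequality the left side exceeds $\frac14$ with probability at most $\frac12$. So (2) holds on a set of $\alpha$ of positive measure, hence for some $\alpha_0$ in the interior of $I^{(i)}$.

Goodness is an open condition and only finitely many sets $F^X$ occur. So every $\alpha$ sufficiently close to $\alpha_0$ is $m_i$-good for every $F^X$ for which $\alpha_0$ is, and (2) holds for all such $\alpha$. In particular it holds for some rational $\alpha$ in the interior of $I^{(i)}$. For a rational $\alpha$, (2) is decidable, so a search finds one. Hence the construction is computable.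

**Step 6: each requirement acts finitely often.** This is by induction on $i$. Requirement $i$ is declared unsatisfied only when some $i'<i$ acts. After the last action of any $i'<i$, requirement $i$ is never again declared unsatisfied, and it acts only when unsatisfied and is then satisfied. So it acts at most once more.

**Step 7: if $\lambda\{X:W_{e_i}^X\text{ infinite}\}>\frac34$, then $i$ is eventually permanently satisfied.** Let $s^*>i$ be such that no $i'<i$ acts at a stage $\ge s^*$. From then on the status and intervals of the requirements $i'<i$ are constant, so $I^{(i)}$, $L$ and $D$ are constant. Suppose $i$ were unsatisfied at all stages $\ge s^*$. With $D$ constant, $P_{i,s}$ is increasing in $s\ge s^*$. If $W^X_{e_i}$ is infinite, it contains $n_i$ elements pairwise differing by at least $D$, so $X\in P_{i,s}$ for all large $s$. Hence $\lambda(P_{i,s})>\frac34$ for some $s\ge s^*$, and at that stage $i$ requires attention. No $i'<i$ requires attention then, since otherwise some $i'<i$ would act. So $i$ acts and becomes satisfied, a contradiction. Thus $i$ is satisfied at some stage $\ge s^*$, and it is never declared unsatisfied afterwards.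

**Step 8: if $i$ acts at stage $s$ and is satisfied forever after, then $a_t\in J_i$ for all $t\ge s$.** The point is that later actions respect $J_i$. No $i'<i$ acts after stage $s$, since this would make $i$ unsatisfied; nor does $i$ act again, being satisfied. At stage $s$ all $i''>i$ become unsatisfied. We show by induction on stages after $s$ that whenever some $i''>i$ acts, its new slope and new interval $J_{i''}$ lie in $J_i$. Since $i$ is satisfied, the greatest satisfied requirement below $i''$ is either $i$ or some $i'$ with $i<i'<i''$. In the first case $I^{(i'')}=J_i$. In the second case $i'$ became satisfied after stage $s$, so $I^{(i'')}=J_{i'}\subseteq J_i$ by induction. The new slope and the interval $J_{i''}$ lie in $I^{(i'')}\subseteq J_i$. At stage $s$ the slope is $\alpha\in J_i$, and at stages without action the slope does not change. So all slopes from stage $s$ on lie in $J_i$.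

**Step 9: $\lambda(C_{e,j}(c))\le\frac34$ for all $e,j$.** Here the goodness of one slope is converted into a statement about all $y$. Let $(e,j)=(e_i,j_i)$ and $m=m_i=2^{j+3}$. If $\lambda\{X:W_e^X\text{ infinite}\}\le\frac34$, the claim is clear. Otherwise, by Steps 6 and 7, requirement $i$ has a last action. Let $s$ be the stage of this action, with $\alpha$ and $\rho$ as there; $i$ is satisfied forever after. Since $\lambda(P_{i,s})>\frac34$, by (2) the set
$$G=\{X\in P_{i,s}:\alpha\text{ is }m\text{-good for }F^X\}$$
has measure greater than $\frac34-\frac14=\frac12$. We show that no $X\in G$ is in $C_{e,j}(c)$. This gives $\lambda(C_{e,j}(c))\le\frac12$.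

Let $X\in G$, let $F=F^X\subseteq W^X_e$, and let $y\ge s$ be arbitrary. It suffices to show that $j\in c(F+y)$. For $x\in F$, all $t\ge y\ge s$ satisfy $|a_t-\alpha|\le\rho$ by Step 8, and $x<s$, so
$$\varphi(x+y)=\varphi(y)+\sum_{t=y}^{y+x-1}a_t=\varphi(y)+\alpha x+\delta_x,\qquad|\delta_x|\le x\rho\le s\cdot\frac1{ms}=\frac1m.$$
We need an $x\in F$ with $\alpha x+\delta_x\bmod 1\in A_j-\varphi(y)$. This arc has length $\frac4m$; write it as $[u-\frac1m,u+\frac3m)$ modulo $1$. Choose an integer multiple $p$ of $\frac1m$ in $[u,u+\frac1m]$. By goodness there is $x\in F$ with
$$\alpha x\in\big(p,p+\tfrac1m\big)\subseteq\big(u,u+\tfrac2m\big)\pmod 1.$$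
Then $\alpha x+\delta_x\in(u-\frac1m,u+\frac3m)$ modulo $1$. So $\varphi(x+y)\bmod1\in A_j$, that is, $c(x+y)=j$. This holds for every $y\ge s$, so only finitely many $y$ have $j\notin c(F+y)$, and $X\notin C_{e,j}(c)$.

**Step 10: from $\frac34$ to $0$.** The bound of Step 9 holds for *all* indices $e$, and this uniformity improves it to measure zero. The classes $C_{e,j}(c)$ are Borel. Suppose $\lambda(C_{e,j}(c))>0$. By the Lebesgue density theorem there is $\sigma\in2^{<\omega}$ with
$$\lambda\big(C_{e,j}(c)\cap[\sigma]\big)>\tfrac34\,2^{-|\sigma|}.$$
Let $e'$ be an index such that $W^X_{e'}=W_e^{\sigma^\frown X}$ for all $X$. Then $C_{e',j}(c)=\{X:\sigma^\frown X\in C_{e,j}(c)\}$ has measure greater than $\frac34$, contradicting Step 9 for $(e',j)$. This proves Theorem 1, and with it Theorem 2. $\square$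

## 6. Weakly 2-random oracles and sums of $n$ elements

The null classes of Theorem 1 have a low complexity, and this tells us *which* oracles fail.

**Definition (weakly 2-random, 2-random).** A set $X$ is *weakly 2-random* if it is in no null $\Pi^0_2$ class. It is *2-random* if it is Martin-Löf random relative to $\emptyset'$, that is, for every sequence of uniformly $\Sigma^0_1$-in-$\emptyset'$ classes $U_k$ with $\lambda(U_k)\le2^{-k}$, $X\notin\bigcap_kU_k$.

**Example.** A computable set $X$ is not weakly 2-random, since $\{X\}$ is a null $\Pi^0_1$ class. A $\emptyset'$-computable set is not 2-random: take for $U_k$ the cylinder $[X\restriction k]$. Almost every set is weakly 2-random, since there are only countably many $\Pi^0_2$ classes.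

Every 2-random set is weakly 2-random. Indeed, a null $\Pi^0_2$ class is an intersection of a decreasing sequence of uniformly $\Sigma^0_1$ classes $V_n$ with $\lambda(V_n)\to0$. The condition $\lambda(V_n)\le2^{-k}$ is $\Pi^0_1$, so $\emptyset'$ can find for each $k$ an $n(k)$ for which it holds. The classes $U_k=V_{n(k)}$ then form a test as in the definition.

**Theorem 4.** Let $c$ be as in Theorem 1, and let $X$ be weakly 2-random. Then for every infinite $X$-c.e. set $H$ and every $j\in\mathbb N$ there is a finite $F\subseteq H$ such that $j\in c(F+y)$ for all but finitely many $y\in\mathbb N$. Consequently: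

1. For every $n\ge2$, the sums of $n$ distinct elements of $H$ realize every color $j\in\mathbb N$. For $k\ge2$, $\min(c,k-1)$ is a computable $k$-coloring for which the $n$-fold sums of distinct elements of $H$ omit no color. In particular no weakly 2-random set computes or enumerates a solution to $c^*$, even with "exactly two" replaced by "exactly $n$" for any fixed $n\ge2$.
2. For every infinite $Y\subseteq\mathbb N$ (of any complexity), the sums $x+y$ with $x\in H$, $y\in Y$, $x\ne y$ realize every color.
3. Every 2-random degree is DNC relative to $\emptyset'$ and computes no solution to $c^*$.

*Proof.* **Step 1: the classes are $\Pi^0_2$.** The statement $X\in C_{e,j}(c)$ says that $W_e^X$ is infinite, which is a $\Pi^0_2$ condition, and that for all finite $F$, either $F\not\subseteq W_e^X$, which is $\Pi^0_1$, or $\forall b\,\exists y>b\,[\,j\notin c(F+y)\,]$, which is $\Pi^0_2$ since $c$ is computable. So $C_{e,j}(c)$ is a $\Pi^0_2$ class, and by Theorem 1 it is null. Hence $X\notin C_{e,j}(c)$ for all $e,j$. If $H=W^X_e$ is infinite, this is precisely the main assertion.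

**Step 2: consequences 1 and 2.** Fix $j$ and the corresponding $F\subseteq H$. For 1, let $y$ be the sum of $n-1$ distinct elements of $H$ that exceed $\max F$ and are so large that $j\in c(F+y)$. Some $x\in F$ has $c(x+y)=j$, and $x+y$ is a sum of $n$ distinct elements of $H$. For $\min(c,k-1)$ and a color $j\le k-1$, a number of $c$-color $j$ also has color $j$ under $\min(c,k-1)$, so no color is omitted. The last sentence of 1 is the case $k=2$. For 2, take instead a large $y\in Y\setminus F$.

**Step 3: consequence 3.** Let $X$ be 2-random. It is weakly 2-random, so by 1 it computes no solution to $c^*$. The classes $\{X:f_X(e)=\Phi_e^{\emptyset'}(e)\}$ of Section 3 are uniformly $\Sigma^0_1$ relative to $\emptyset'$ and have measure at most $2^{-e-1}$. By Solovay's criterion relative to $\emptyset'$, a 2-random $X$ lies in only finitely many classes of such a sequence with summable measures. Changing $f_X$ at finitely many places gives an $X$-computable function DNC relative to $\emptyset'$. $\square$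

**Remark (sharpness in randomness).** "Weakly 2-random" cannot be weakened to "Martin-Löf random". A solution $H$ to $c^*$ exists by Ramsey's theorem, and by the Kučera–Gács theorem some Martin-Löf random set computes $H$.

## 7. DNC functions with bounded values

A person hoping for the answer yes would try to build a solution element by element, deciding for each new element which color its sums with later elements should have. The decisions must keep infinitely many candidates alive. A $\{0,1\}$-valued function DNC relative to $\emptyset'$ can make such decisions: it avoids one of two options, and so picks the other. A DNC function without a bound merely avoids one number among infinitely many, which does not select between two options. The next theorem makes the comparison precise.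

**Theorem 5.**

(i) Let $h\ge2$ be computable with $\sum_e1/h(e)<\infty$. Then there is $f$, DNC relative to $\emptyset'$ with $f(e)<h(e)$ for all $e$, which computes no solution to $c^*$.

(ii) If $f$ is DNC relative to $\emptyset'$ and bounded by a constant, then $f$ computes a solution to every computable instance of $\mathrm{HT}^{=2}_2$.

For example, (i) applies to $h(e)=(e+2)^2$.

*Proof of (i).* Split $X$ into infinitely many columns by a computable pairing, read column $e$ as the binary expansion of a real $r_e\in[0,1]$, and let $f_X(e)=\lfloor h(e)r_e\rfloor$. Discard the null set of $X$ for which some $h(e)r_e$ is an integer. For the other $X$, a sufficiently good approximation of $r_e$ determines $f_X(e)$, so $f_X\le_TX$. Moreover $f_X(e)<h(e)$, and the values $f_X(e)$ are independent and uniform on $\{0,\dots,h(e)-1\}$. For each $e$ the probability that $f_X(e)\neq\Phi_e^{\emptyset'}(e)$, or that the latter is undefined, is at least $1-1/h(e)$. By independence $f_X$ is DNC relative to $\emptyset'$ with probability at least $\prod_e(1-1/h(e))$. This product is positive, since its factors are at least $\frac12$ and $\sum_e1/h(e)<\infty$. By Theorem 2, almost no $X$ computes a solution to $c^*$; since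 $f_X\le_TX$, for almost no $X$ does $f_X$ compute one. So some $f_X$ is as required.

*Proof of (ii).* Write $A=\emptyset'$, and let $f$ be DNC relative to $A$ with all values $<k$.

**Step 1: $A\le_Tf$.** We first recover the oracle $A$, because later steps run searches that need it.

Given $n$, start with $S=2^n$, the set of all strings of length $n$. While $|S|\ge k$, let $\sigma_0,\dots,\sigma_{k-1}$ be the $k$ lexicographically least elements of $S$. By the s-m-n theorem compute an index $q$ such that, for every input $z$, $\Phi_q^A(z)$ is the unique $i<k$ with $\sigma_i=A\restriction n$ if there is one, and is undefined otherwise. Remove $\sigma_{f(q)}$ from $S$. If $\sigma_{f(q)}$ were $A\restriction n$, then $\Phi_q^A(q)=f(q)$, contradicting that $f$ is DNC relative to $A$. So $A\restriction n$ is never removed. This yields, computably in $f$ and uniformly in $n$, a set $S_n\subseteq2^n$ with $|S_n|\le k-1$ and $A\restriction n\in S_n$.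

Let $T_0=\{\sigma:\sigma\restriction n\in S_n\text{ for all }n\le|\sigma|\}$. This is an $f$-computable subtree of $2^{<\omega}$ with at most $k-1$ nodes on each level, so it has at most $k-1$ infinite paths, and $A$ is one of them. Fix $l$ such that $A$ is the only path of $T_0$ extending $A\restriction l$. Let $n\ge l$. There are only finitely many $\sigma\in T_0$ that extend $A\restriction l$, have length greater than $n$, and satisfy $\sigma(n)\ne A(n)$: otherwise, by König's lemma, $T_0$ would have a path extending $A\restriction l$ that differs from $A$ at $n$. So there is $m>n$ such that all $\sigma\in T_0$ of length $m$ extending $A\restriction l$ have the same value $\sigma(n)$. Search for such an $m$ using $f$. Whichever $m$ is found, $A\restriction m$ is among these $\sigma$, so the common value is $A(n)$. The finitely many values $A(n)$ with $n<l$ can be hard-coded. Hence $A\le_Tf$.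

**Step 2: $f$ computes a $\{0,1\}$-valued function DNC relative to $A$ (Jockusch's argument).** We reduce the bound by repeatedly taking square roots. It suffices to show, for $b\ge2$: if some $g\le_Tf$ is DNC relative to $A$ with values $<b^2$, then some $g'\le_Tf$ is DNC relative to $A$ with values $<b$. Indeed, $f$ has values $<2^{2^r}$ for some $r$, and applying this $r$ times brings the bound down to $2^{2^0}=2$.

Identify the numbers $<b^2$ with the pairs $\langle u,v\rangle$, $u,v<b$. Let $q(x,y)$ be a computable function such that, for every $z$, $\Phi^A_{q(x,y)}(z)=\langle\Phi_x^A(x),\Phi_y^A(y)\rangle$ if both components are defined and $<b$, and is undefined otherwise. Write $g(q(x,y))=\langle u(x,y),v(x,y)\rangle$. Since $g$ is DNC relative to $A$, for no $x,y$ are both guesses $u(x,y)=\Phi^A_x(x)$ and $v(x,y)=\Phi^A_y(y)$ correct.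

*Case 1: there is $x$ such that for no $y$ is $\Phi_y^A(y)$ defined and equal to $v(x,y)$.* Then $g'(y)=v(x,y)$, for this fixed $x$, is DNC relative to $A$ with values $<b$.

*Case 2: otherwise.* Given $x$, search for some $y$ such that $\Phi_y^A(y)$ is defined and equal to $v(x,y)$. The search is computable in $f$, because $A\le_Tf$ by Step 1, and it succeeds because we are in Case 2. Let $g'(x)=u(x,y)$ for the first $y$ found. If $\Phi_x^A(x)$ were defined and equal to $u(x,y)$, then
$$\Phi^A_{q(x,y)}(q(x,y))=\langle u(x,y),v(x,y)\rangle=g(q(x,y)),$$
a contradiction. So $g'$ is as required.

**Step 3: $f$ computes a path through every infinite $A$-computable tree $T\subseteq2^{<\omega}$.** A two-valued DNC function can steer away from dead ends. Let $g\le_Tf$ be $\{0,1\}$-valued and DNC relative to $A$. Let $q(\sigma)$ be a computable function such that, for every $z$, $\Phi^A_{q(\sigma)}(z)$ searches for the least length $\ell>|\sigma|$ at which exactly one of $\sigma0,\sigma1$ has an extension (possibly itself) of length $\ell$ in $T$, and outputs the $i$ for which $\sigma i$ has none. Define $\sigma_0=\emptyset$ and $\sigma_{k+1}=\sigma_k{}^\frown g(q(\sigma_k))$.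

We claim that if $\sigma_k$ has infinitely many extensions in $T$, so does $\sigma_{k+1}$. At least one of $\sigma_k0,\sigma_k1$ has infinitely many. If both do, there is nothing to prove. Otherwise let $\sigma_ki$ be the one with only finitely many. Then $\sigma_k(1-i)$ has extensions in $T$ of every length $\ell>|\sigma_k|$, while $\sigma_ki$ has none for large $\ell$. So the search succeeds and $\Phi^A_{q(\sigma_k)}(q(\sigma_k))=i$. Hence $g(q(\sigma_k))=1-i$, and $\sigma_{k+1}=\sigma_k(1-i)$ has infinitely many extensions. Since $T$ is infinite, the claim applies from $\sigma_0$ on, all $\sigma_k$ are in $T$, and $\bigcup_k\sigma_k\le_Tf$ is a path through $T$.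

**Step 4: a tree whose paths give solutions.** Let $d:\mathbb N\to\{0,1\}$ be computable. For $\sigma\in2^{<\omega}$ put $x_0=1$, and for $k<|\sigma|$ let $x_{k+1}$ be the least $y>x_k$ with $d(x_i+y)=\sigma(i)$ for all $i\le k$, if it exists. Let $T$ be the set of $\sigma$ for which $x_{|\sigma|}$ exists. Since $x_k$ depends only on $\sigma\restriction k$, $T$ is a tree. It is $\emptyset'$-computable, since once $x_0,\dots,x_k$ are known, the existence of $x_{k+1}$ is a $\Sigma^0_1$ question.

The tree is infinite because each $y\ge1$ is $x_{|\sigma|}$ for some $\sigma\in T$. To see this, let $\sigma(k)=d(x_k+y)$ as long as $x_k<y$. Then $y$ itself satisfies the condition in the definition of $x_{k+1}$, so $x_{k+1}$ exists and is at most $y$. As the $x_k$ increase strictly, eventually $x_k=y$.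

By Step 3 there is a path $p\le_Tf$ through $T$. It yields $x_0<x_1<\cdots$, computable in $p$, with $d(x_k+x_l)=p(k)$ for all $k<l$. For some $i\in\{0,1\}$ the set $\{x_k:p(k)=i\}$ is infinite. It is $f$-computable, since the $x_k$ are listed in increasing order, and all sums of two distinct elements have color $i$. So it is a solution to $d$. $\square$

**Example.** Let $d(x)=x\bmod2$ in Step 4. If $\sigma=\langle 0\rangle$, then $x_1$ is the least $y>1$ with $1+y$ even, so $x_1=3$. For $\sigma=\langle0,1\rangle$ we need $y>3$ with $1+y$ even and $3+y$ odd, which is impossible. So $\langle0\rangle$ is in $T$ and $\langle 0,1\rangle$ is a dead end just above it, the kind of node that Step 3 avoids.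

## 8. An $\omega$-model separating the two principles

For $n,k\ge2$ let $\mathrm{HT}^{=n}_k$ say that for every $c:\mathbb N\to\{0,\dots,k-1\}$ there is an infinite $H$ such that all sums of exactly $n$ distinct elements of $H$ have the same color. For $n=k=2$ this is the principle of Section 1.

**Definition (Turing ideal).** A *Turing ideal* is a nonempty class of sets closed under $\oplus$ and downward closed under $\le_T$.

Recall that the Turing ideals are exactly the second-order parts of $\omega$-models of $\mathrm{RCA}_0$. A statement that fails in such a model of a theory is not provable in the theory.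

**Example.** The computable sets form a Turing ideal. It does not satisfy "for every $Y$ there is a function DNC relative to $Y'$": for $Y=\emptyset$, no computable function is DNC relative to $\emptyset'$, by the example in Section 1.

**Corollary 6.** $\mathrm{RCA}_0+$ "for every $Y$ there is a function DNC relative to $Y'$" does not prove $\mathrm{HT}^{=2}_2$. It also does not prove $\mathrm{HT}^{=n}_k$ for any $n,k\ge2$.

*Proof.* **Step 1: the ideal.** We build a model from a random sequence of sets. For $Z=\bigoplus_iZ_i$ let
$$B_n=Z_0\oplus\dots\oplus Z_n,\qquad M_Z=\{Y:Y\le_TB_n\text{ for some }n\}.$$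
Since $B_n\le_TB_{n+1}$, $M_Z$ is closed under $\oplus$, and it is a Turing ideal.

**Step 2: properties of almost every $Z$.** First, for each $n$, $B_n$ is uniformly distributed, since it reads distinct bits of $Z$ in a fixed order. So almost surely every $B_n$ is weakly 2-random. Second, for each fixed $B$, the Borel–Cantelli argument of Section 3 with $B'$ in place of $\emptyset'$ shows that almost every $Y$ computes a function DNC relative to $B'$. As $B_n$ and $Z_{n+1}$ are independent and uniformly distributed, Fubini's theorem shows that for almost every $Z$, $Z_{n+1}$ computes a function DNC relative to $B_n'$. There are countably many $n$, so we may fix a $Z$ for which both properties hold for all $n$.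

**Step 3: $M_Z$ satisfies the DNC principle.** Let $Y\in M_Z$, say $Y\le_TB_n$. Then $Y'\le_TB_n'$, so there is a computable $p$ with $\Phi_e^{Y'}(e)\simeq\Phi_{p(e)}^{B_n'}(p(e))$ for all $e$. Let $f\le_TZ_{n+1}$ be DNC relative to $B'_n$. Whenever $\Phi_e^{Y'}(e)$ is defined, it equals $\Phi_{p(e)}^{B_n'}(p(e))\ne f(p(e))$. So $f\circ p$ is DNC relative to $Y'$, and $f\circ p\le_TB_{n+1}$ is in $M_Z$.

**Step 4: $\mathrm{HT}^{=n}_k$ fails in $M_Z$.** The coloring $c^*$ is computable, so it is in $M_Z$. Let $H\in M_Z$ be infinite; it is computable from some $B_l$, which is weakly 2-random. By Theorem 4, part 1, for every $n\ge2$ the sums of exactly $n$ distinct elements of $H$ take both colors under $c^*$. So $\mathrm{HT}^{=n}_2$ fails in $M_Z$. Since $c^*$ is also a $k$-coloring for each $k\ge2$, $\mathrm{HT}^{=n}_k$ fails in $M_Z$ for all $n,k\ge2$. $\square$
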